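\title{The tail entropy of polynomial and real-analytic maps is $O(1/|\log\varepsilon|)$ in every dimension}

\begin{abstract}
The $\varepsilon$-tail entropy $h^*(f,\varepsilon)$ of a continuous map measures the exponential growth of the number of orbit segments that stay $\varepsilon$-close to a given one. We prove that every polynomial map $f$ of a compact set $M\subset\mathbb R^m$ satisfies $h^*(f,\varepsilon)\le C_f/|\log\varepsilon|$ for small $\varepsilon$, with an explicit constant; this answers a question of Burguet, Liao and Yang. For real-analytic maps we obtain $\limsup_{\varepsilon\to0}h^*(f,\varepsilon)|\log\varepsilon|\le mR(f)$, where $R(f)$ is the exponential growth rate of the derivative. Products of logistic maps show that the order $1/|\log\varepsilon|$ and the factor $m$ are sharp. The proof localizes Gromov's volume argument for holomorphic maps to Bowen balls: along an orbit we glue plurisubharmonic functions whose degree grows only by a factor $1+O(1/|\log\varepsilon|)$ per iterate.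
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Entropy below a given scale}

Let $M$ be a compact metric space with distance $d$, and let $f:M\to M$ be continuous. For $\Lambda\subset M$, $\delta>0$ and $n\ge1$, a set $K\subset M$ is \emph{$(n,\delta)$-spanning} for $\Lambda$ if every $x\in\Lambda$ has some $y\in K$ with $d(f^ix,f^iy)<\delta$ for $0\le i<n$. Let $r_n(f,\Lambda,\delta)$ be the least cardinality of such a set, and put
\[
h(f,\Lambda,\delta)=\limsup_{n\to\infty}\frac1n\log r_n(f,\Lambda,\delta),\qquad h(f,\Lambda)=\lim_{\delta\to0}h(f,\Lambda,\delta).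
\]
Thus $h(f,M)$ is the topological entropy of $f$. To isolate the entropy that an observer with resolution $\varepsilon$ cannot see, one restricts to points that such an observer confuses with a given point $x$, up to time $n$ or forever:
\begin{align*}
B_n(x,\varepsilon)&=\{y\in M: d(f^ix,f^iy)\le\varepsilon\ \text{ for }0\le i<n\},\\
\Phi_\varepsilon(x)&=\{y\in M: d(f^ix,f^iy)\le\varepsilon\ \text{ for all }i\ge0\}.
\end{align*}
The sets $B_n(x,\varepsilon)$ are the \emph{Bowen balls}. The \emph{$\varepsilon$-tail entropy} and the \emph{$\varepsilon$-local entropy} are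
\[
h^*(f,\varepsilon)=\lim_{\delta\to0}\limsup_{n\to\infty}\frac1n\log\sup_{x\in M}r_n\big(f,B_n(x,\varepsilon),\delta\big),\qquad
h_{\mathrm{loc}}(f,\varepsilon)=\sup_{x\in M}h\big(f,\Phi_\varepsilon(x)\big),
\]
and $f$ is \emph{$h$-expansive} if $h_{\mathrm{loc}}(f,\varepsilon)=0$ for some $\varepsilon>0$. The limits in $\delta$ exist because $r_n$ is nonincreasing in $\delta$. Both quantities are nondecreasing in $\varepsilon$ and equal $h(f,M)$ when $\varepsilon\ge\operatorname{diam}M$. Since $\Phi_\varepsilon(x)\subset B_n(x,\varepsilon)$ for all $n$,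
\begin{equation}\label{eq:loc}
h_{\mathrm{loc}}(f,\varepsilon)\le h^*(f,\varepsilon).
\end{equation}

Neither contraction nor expansion alone produces tail entropy. If $f$ is $1$-Lipschitz, a fixed finite $\delta$-dense set is $(n,\delta)$-spanning for all $n$. If $f$ is the doubling map of $\mathbb R/\mathbb Z$ and $\varepsilon<\frac14$, then $B_n(x,\varepsilon)$ is the arc of radius $2^{-(n-1)}\varepsilon$ about $x$, and points spaced $2^{-(n-1)}\delta$ apart span it, so that $r_n\le 2\varepsilon/\delta+1$ for all $n$. To create entropy below the scale $\varepsilon$, the map must fold and then expand, again and again, inside a Bowen ball.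

A heuristic count predicts the rate. Let $f$ be a polynomial map of an interval with $L=\max|f'|>1$, and let $J$ be the interval of radius $\varepsilon$ about a nondegenerate critical point. The map folds $J$, and a point that returns to $J$ has a choice between two sides. But $|f'|=O(\varepsilon)$ on $J$, so $f(J)$ has length $O(\varepsilon^2)$, and at least $(|\log\varepsilon|-O(1))/\log L$ iterates are needed before the image has length $\varepsilon$ again. One binary choice in that many steps is an entropy of order $\log L/|\log\varepsilon|$. In dimension $m$, independent coordinates suggest a further factor $m$.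

Let now $M\subset\mathbb R^m$ be a compact domain, that is, the closure of a bounded connected open set, with the Euclidean distance. A \emph{polynomial map of $M$} is the restriction to $M$ of a polynomial map $P:\mathbb R^m\to\mathbb R^m$ with $P(M)\subset M$. For $m=1$, Burguet, Liao and Yang \cite{BLY} established the predicted rate: every polynomial map $f$ of a compact interval has constants $C_f,\varepsilon_f>0$ with
\begin{equation}\label{eq:rate}
h^*(f,\varepsilon)\le\frac{C_f}{|\log\varepsilon|}\qquad\text{for }0<\varepsilon<\varepsilon_f .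
\end{equation}
It is also known that in higher dimensions there are polynomial maps that are not $h$-expansive, and in fact satisfy $\limsup_{\varepsilon\to0}h_{\mathrm{loc}}(f,\varepsilon)|\log\varepsilon|>0$. The question asked in \cite{BLY} is whether the one-dimensional rate persists:

\begin{quote}
\emph{Does \eqref{eq:rate} hold for every $m\ge2$, every compact domain $M\subset\mathbb R^m$ and every polynomial map $f$ of $M$?}
\end{quote}

On an interval, folds can be counted through monotone branches. In higher dimensions there is no order, and one needs another measure of how many times an iterate covers a ball of radius $\varepsilon$. We use a degree defined by complex potential theory.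

\subsection{Results}

Throughout, $|\cdot|$ is the Euclidean (Hermitian) norm on $\mathbb R^m\subset\mathbb C^m$, $\|\cdot\|$ is the operator norm, and $\mathbb B_s=\{u\in\mathbb C^m:|u|<s\}$. A polynomial map $P$ of $\mathbb R^m$ is extended to $\mathbb C^m$ by the same formula. For a compact set $M\subset\mathbb R^m$ and $\rho>0$ put
\[
L_\rho=\max\Big(1,\ \sup\{\|DP(z)\|: z\in\mathbb C^m,\ \operatorname{dist}(z,M)\le\rho\}\Big)<\infty .
\]
The answer to the question is yes, for arbitrary compact sets.

\begin{theorem}\label{thm:poly}
Let $m\ge1$, let $M\subset\mathbb R^m$ be compact, and let $f=P|_M$, where $P$ is a polynomial map with $P(M)\subset M$. For all $0<\varepsilon<\rho$,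
\[
h^*(f,\varepsilon)\le m\log\Big(1+\frac{\log L_\rho}{\log(\rho/\varepsilon)}\Big)\le\frac{m\log L_\rho}{\log(\rho/\varepsilon)} .
\]
In particular, $h^*(f,\varepsilon)\le C_f/|\log\varepsilon|$ for $0<\varepsilon<\frac14$, with $C_f=1+2m\log L_{1/2}$.
\end{theorem}

\begin{remark}\label{rem:degree}
The radius $\rho$ is free. If $P$ has degree at most $k\ge1$, then $L_\rho=O(\rho^{k-1})$ as $\rho\to\infty$, and the first inequality gives $h^*(f,\varepsilon)\le m\log k$ for every $\varepsilon$; in particular $h(f,M)\le m\log k$. So the number $1+\log L_\rho/\log(\rho/\varepsilon)$ behaves like a degree: for $\rho\to\infty$ it is controlled by the algebraic degree, and for fixed $\rho$ it tends to $1$ as $\varepsilon\to0$.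
\end{remark}

The proof uses only a holomorphic extension to a complex neighborhood of fixed size, so it applies to real-analytic maps. Passing to iterates replaces $\log L_\rho$ by the growth rate of the derivative.

\begin{theorem}\label{thm:analytic}
Let $f:M\to M$, where either
\begin{itemize}
\item[(a)] $M\subset\mathbb R^m$ is compact and $f$ is the restriction of a map that is real-analytic on a neighborhood of $M$ (for instance a polynomial map), or
\item[(b)] $M$ is a compact real-analytic manifold without boundary, of dimension $m$, with a Riemannian distance, and $f$ is real-analytic.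
\end{itemize}
Let $R(f)=\max\big(0,\lim_{p\to\infty}\frac1p\log\max_M\|Df^p\|\big)$. Then
\[
\limsup_{\varepsilon\to0}\,h^*(f,\varepsilon)\,|\log\varepsilon|\le m\,R(f)<\infty .
\]
\end{theorem}

In case (a) we fix the analytic extension, still written $f$; its iterate $f^p$ is defined and analytic near $M$ because $f(M)\subset M$, and $Df^p$ is the derivative of this iterate. In case (b) the norm is taken in the Riemannian metric. In both cases the chain rule makes $p\mapsto\log\max_M\|Df^p\|$ subadditive, so the limit defining $R(f)$ exists in $[-\infty,\infty)$.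

\begin{theorem}\label{thm:sharp}
Let $F(x_1,\dots,x_m)=(4x_1(1-x_1),\dots,4x_m(1-x_m))$ on $[0,1]^m$. Then $R(F)=2\log2$ and
\[
m(\log2)^2\le\liminf_{\varepsilon\to0}h_{\mathrm{loc}}(F,\varepsilon)|\log\varepsilon|\le\limsup_{\varepsilon\to0}h^*(F,\varepsilon)|\log\varepsilon|\le 2m\log2 .
\]
\end{theorem}

Hence the rate $1/|\log\varepsilon|$ cannot be improved in any dimension. Moreover, if the bound of Theorem~\ref{thm:analytic} holds for all $f$ with $c\,mR(f)$ in place of $mR(f)$, then $c\ge\frac12\log2$: the constant $mR(f)$ is optimal up to a universal factor at most $2/\log2$. We do not claim that $c=1$ is optimal.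

\subsection{The method}

We localize Gromov's volume argument for holomorphic maps to Bowen balls. Orbit segments of length $n$ of the complexified map form an $m$-dimensional complex submanifold $\Gamma$ of $\mathbb C^{mn}$. A complex submanifold has a definite volume near each of its points, whatever the ambient dimension, so the number of $\delta$-separated orbits is at most a constant times the volume of $\Gamma$. This volume is a Monge--Amp\`ere integral, and it is bounded by the $m$-th power of the coefficient $\lambda$ of a plurisubharmonic function equal to $\lambda\log|u|+\mathrm{const}$ near infinity. The point is to build such a function, one iterate at a time, while multiplying $\lambda$ by only $1+O(1/|\log\varepsilon|)$ at each step. Section~\ref{sec:model} states the resulting orbit count and carries out the construction by hand in a model. Section~\ref{sec:tools} collects the complex analysis, Section~\ref{sec:count} proves the count, and Sections~\ref{sec:poly}--\ref{sec:tent} prove the three theorems.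

\section{Orbits of holomorphic maps near a common fixed point}\label{sec:model}

\subsection{The orbit count}

Fix $x\in M$, let $x_i=f^i(x)$, and recenter along the orbit: $f_i(u)=P(x_i+u)-P(x_i)$. A point $y\in B_n(x,\varepsilon)$ gives a sequence $u_i=f^i(y)-x_i$ with $u_{i+1}=f_i(u_i)$ and $|u_i|\le\varepsilon$. We retain about the maps $f_i$ only a linear bound on a complex ball. Since nothing else about the orbit of $x$ is used, the estimate is uniform in $x$, as the definition of $h^*$ requires.

\begin{proposition}\label{prop:count}
Let $\rho>0$, $L\ge1$, $n\ge1$, and let $f_0,\dots,f_{n-1}:\mathbb B_\rho\to\mathbb C^m$ be holomorphic with $|f_i(u)|\le L|u|$. Let $0<\varepsilon<r<R<\rho$, $0<\delta\le2(r-\varepsilon)$, $a>0$, and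
\[
\beta=1+\frac{\log L+2aR^2}{\log(R/r)} .
\]
Let $\mathcal E$ be a set of sequences $(u_0,\dots,u_{n-1})\in(\mathbb C^m)^n$ with $u_{i+1}=f_i(u_i)$ for $0\le i\le n-2$ and $|u_i|\le\varepsilon$ for all $i$, such that $\max_i|u_i-u_i'|\ge\delta$ for distinct elements of $\mathcal E$. Then
\[
\#\mathcal E\le\Big(\frac{2}{a\delta^2}\Big)^m\beta^{mn}.
\]
\end{proposition}

As $a\to0$, $r\to\varepsilon$ and $R\to\rho$, the number $\beta$ tends to $\beta_0=1+\log L/\log(\rho/\varepsilon)$. Three examples with $m=1$ show what $\beta_0$ means.

\begin{example}[monomials]\label{ex:monomial}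
Let $k\ge2$ and $f_i(u)=\varepsilon(u/\varepsilon)^k$ for all $i$. Then $|f_i(u)|\le L|u|$ on $\mathbb B_\rho$ with $L=(\rho/\varepsilon)^{k-1}$, so $\beta_0=k$. The $k^{n-1}$ orbits with $u_{n-1}=\varepsilon$ lie on the circle $|u|=\varepsilon$. At the last index where two of them differ, they are distinct preimages of one point, hence at distance at least $2\varepsilon\sin(\pi/k)$. So the growth rate $\beta_0$ is attained: when it is an integer, $\beta_0$ is the degree with which a disc of radius $\varepsilon$ can cover itself.
\end{example}

For small $\varepsilon$ we have $1\le\beta_0<2$, and a fold must wait.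

\begin{example}[delayed folds]\label{ex:fold}
Let $q\ge1$ and $L=(\rho/\varepsilon)^{1/q}$, so that $\beta_0=1+1/q$. Let $f_i(u)=Lu^2/\rho$ if $q$ divides $i$ and $f_i(u)=Lu$ otherwise. The composition over one period is $u\mapsto u^2/\varepsilon$, which maps the circle $|u|=\varepsilon$ two-to-one onto itself, and the intermediate points have modulus $L^j\varepsilon^2/\rho\le\varepsilon$ for $1\le j\le q$. For $n=Nq+1$ there are $2^N$ orbits with $u_{n-1}=\varepsilon$. The last index where two of them differ is a multiple of $q$, and there they are opposite points of the circle, at distance $2\varepsilon$. The growth over one period is $2$, to be compared with $\beta_0^q=(1+1/q)^q\in[2,e)$.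
\end{example}

\begin{example}[real bounds do not suffice]\label{ex:sine}
Let $f_i(u)=\varepsilon\sin(2\pi u/\varepsilon)$. For real $u$ we have $|f_i(u)|\le2\pi|u|$, whatever $\varepsilon$ is. By periodicity, every $v\in[-\varepsilon,\varepsilon]$ has two preimages in $[-\varepsilon,\varepsilon]$ at distance exactly $\varepsilon$; choosing them backward from $u_{n-1}=0$ gives $2^{n-1}$ real orbits that are $\varepsilon$-separated. The growth rate does not decay as $\varepsilon\to0$. There is no conflict with Proposition~\ref{prop:count}: $|f_i(iy)|=\varepsilon\sinh(2\pi y/\varepsilon)$ for $y>0$, so on $\mathbb B_\rho$ one needs $L\ge(\varepsilon/\rho)\sinh(2\pi\rho/\varepsilon)$.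
\end{example}

\subsection{The construction in a radial model}\label{sub:radial}

Let $m=1$ and $0<r<R$. Write $t=\log(|u|/r)$, $\sigma=\log(R/r)$, $\ell=\log L$, and $t^+=\max(t,0)$. The disc $\mathbb B_r$ is $\{t<0\}$ and the circle $|u|=R$ is $\{t=\sigma\}$. If $p$ is a polynomial of degree $k$, the pullback of the function $t^+$ under $p$ is $\log^+(|p(u)|/r)=kt+O(1)$ as $t\to\infty$: the slope at infinity is the degree. Pulling back $t^+$ by $f_{n-1},f_{n-2},\dots,f_0$ in turn would therefore record the degree of the composition. This fails for two reasons. The maps are defined only on $\mathbb B_\rho$. And the global degree is too large: if every $f_i$ is the fold $u\mapsto Lu^2/R$ and $2Lr\le R$, the composition has degree $2^n$, while each $f_i$ is $1$-Lipschitz on $\mathbb B_r$, so that the number of $\delta$-separated orbits in $\mathbb B_r$ is bounded independently of $n$.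

The remedy is to cut after each pullback. Suppose that $\varphi\ge0$ is a convex nondecreasing function of $t$, equal to $\lambda t$ for $t\ge\sigma$, and that $g$ is its pullback under the fold or under the dilation $u\mapsto Lu$. Both maps send the circle $t=\sigma$ to the circle $t=\sigma+\ell$, so $g=\lambda(\sigma+\ell)$ there. The line through $(0,0)$ and $(\sigma,\lambda(\sigma+\ell))$ has slope $\beta\lambda$ with $\beta=1+\ell/\sigma$. We replace $g$ by $\max(g,\beta\lambda t)$ for $t<\sigma$ and by $\beta\lambda t$ for $t\ge\sigma$. The new function is again convex, it agrees with $g$ on $\mathbb B_r$, where the orbits live, and its slope at infinity is $\beta\lambda$.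

Take $0<\ell<\sigma$, so that $1<\beta<2$, and start from $\varphi=t^+$ (Figure~\ref{fig:glue}). The fold acts by $t\mapsto2t+\ell-\sigma$. The pullback $(2t+\ell-\sigma)^+$ vanishes for $t\le0$ and lies below the chord $\beta t$ on $[0,\sigma]$, so the glued function is $\beta t^+$: a fold that is invisible at scale $r$ is charged $\beta$ instead of its degree $2$. The dilation acts by $t\mapsto t+\ell$. The glued function is $(t+\ell)^+$ for $t<\sigma$ and $\beta t$ beyond: the dilation is charged $\beta$ although its degree is $1$, and the corner has moved to $t=-\ell$.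

These overcharges pay for a later fold. After $q-1$ dilations the leftmost corner is at $t=-(q-1)\ell$, with slope $1$ on its right. Pulling back by a fold puts it at $t=(\sigma-q\ell)/2$, with slope $2$ on its right. If $q\ell>\sigma$, this corner lies in $\mathbb B_r$ and survives the cut, so convexity forces $2\le\beta^q$; indeed $\beta^q\ge1+q\ell/\sigma>2$. The condition $q\ell>\sigma$ says exactly that $u\mapsto L^qu^2/R$ maps $\mathbb B_r$ over a strictly larger disc.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.85,yscale=0.6]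
\draw[->] (-2,0) -- (4.2,0) node[right] {$t$};
\draw[->] (0,-0.4) -- (0,5.4);
\draw[dotted] (3,0) node[below] {$\sigma$} -- (3,4);
\draw[dashed] (0,0) -- (1,0) -- (3.6,5.2);
\draw[very thick] (-2,0) -- (0,0) -- (3.9,5.2);
\node at (1,-1.3) {fold};
\begin{scope}[shift={(7.4,0)}]
\draw[->] (-2,0) -- (4.2,0) node[right] {$t$};
\draw[->] (0,-0.4) -- (0,5.4);
\draw[dotted] (3,0) node[below] {$\sigma$} -- (3,4);
\draw[thin] (0,0) -- (3,4);
\draw[dashed] (3,4) -- (3.9,4.9);
\draw[very thick] (-2,0) -- (-1,0) -- (3,4) -- (3.9,5.2);
\node[below] at (-1,0) {$-\ell$};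
\node at (1,-1.3) {dilation};
\end{scope}
\end{tikzpicture}
\caption{One gluing step in the variable $t=\log(|u|/r)$, drawn for $\sigma=\log(R/r)=3\ell$, $\ell=\log L$. The function $t^+$ is pulled back by the fold $u\mapsto Lu^2/R$ (left) or the dilation $u\mapsto Lu$ (right), kept for $t<0$, and replaced for $t\ge\sigma$ by the line of slope $\beta=1+\ell/\sigma$ through the origin. The thick curve is the glued function; the dashed curve is the discarded part of the pullback.}
\label{fig:glue}
\end{figure}

The general proof follows this scheme with three changes. Convex functions of $t$ become plurisubharmonic functions, and the maximum principle supplies the bound on the sphere $|u|=R$. A small term $a|u|^2$ is added at each step, so that the final function records the volume of the set of orbits. And the slope $\lambda$ is converted into the mass $\lambda^m$ by Stokes' theorem.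

\section{Plurisubharmonic functions, mass and volume}\label{sec:tools}

\subsection{Plurisubharmonic functions}

A continuous function $v:\Omega\to\mathbb R$ on an open set $\Omega\subset\mathbb C^m$ is \emph{plurisubharmonic} (psh) if $v(u)\le\frac1{2\pi}\int_0^{2\pi}v(u+e^{i\vartheta}\zeta)\,d\vartheta$ whenever the disc $\{u+s\zeta:s\in\mathbb C,\ |s|\le1\}$ lies in $\Omega$. We use the following textbook facts.
\begin{itemize}
\item[(P1)] Being psh is a local property. A $C^2$ function $v$ is psh if and only if its Levi matrix $\operatorname{Lev}(v)=(\partial^2v/\partial u_j\partial\bar u_k)$ is positive semidefinite everywhere.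
\item[(P2)] The function $|u|^2$ is psh on $\mathbb C^m$ and $\log|u|$ is psh on $\mathbb C^m\setminus\{0\}$. Sums, nonnegative multiples and maxima of two psh functions are psh, and so is the composition $v\circ G$ of a psh function with a holomorphic map.
\item[(P3)] If $v$ is psh near a closed ball, its maximum on the ball is attained on the boundary sphere.
\item[(P4)] If $\theta_\tau\ge0$ is smooth, supported in $\mathbb B_\tau$ and of integral $1$, then $v*\theta_\tau$ is smooth and psh on the set of points of $\Omega$ at distance greater than $\tau$ from the complement. If $v$ is smooth on an open set, then $v*\theta_\tau\to v$ in $C^2$ on its compact subsets as $\tau\to0$.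
\end{itemize}
Put $d^c=\frac i{2\pi}(\bar\partial-\partial)$, so that $dd^c=\frac i\pi\partial\bar\partial$. Since $\frac i2\,du_j\wedge d\bar u_j$ is the area form of the $j$-th coordinate, for a $C^2$ function $v$ and the Lebesgue volume form $dV$ we have
\begin{equation}\label{eq:MA}
(dd^cv)^m=m!\Big(\frac2\pi\Big)^m\det\operatorname{Lev}(v)\,dV .
\end{equation}
Adding a positive semidefinite Hermitian matrix does not decrease the ordered eigenvalues, so for smooth psh functions $v,w$
\begin{equation}\label{eq:mono}
\big(dd^c(v+w)\big)^m\ge(dd^cw)^m\ge0 .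
\end{equation}

\subsection{The slope at infinity bounds the mass}

\begin{lemma}\label{lem:mass}
Let $\varphi$ be continuous and psh on $\mathbb C^m$, with $\varphi(u)=\lambda\log(|u|/r)$ for $|u|\ge R$. Let $D\subset\mathbb C^m$ be a bounded open set and $w$ a smooth psh function on $D$ such that $\varphi-w$ is psh on $D$. Then $\int_D(dd^cw)^m\le\lambda^m$.
\end{lemma}

\begin{proof}
Fix $S>R$ with $D\subset\mathbb B_S$. For $v$ of class $C^2$ near the sphere $\partial\mathbb B_S$ put $I(v)=\int_{\partial\mathbb B_S}d^cv\wedge(dd^cv)^{m-1}$. This functional is continuous in the $C^2$ topology, and Stokes' theorem gives $I(v)=\int_{\mathbb B_S}(dd^cv)^m$ when $v$ is smooth near $\overline{\mathbb B_S}$.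

We first compute $I(v)$ for $v=\chi(|u|^2)$ with $\chi$ smooth near $S^2$. We have $d^cv=\chi'\,d^c|u|^2$ and $dd^cv=\chi'\,dd^c|u|^2+\chi''\,d|u|^2\wedge d^c|u|^2$, and $d|u|^2$ restricts to zero on the sphere. By \eqref{eq:MA} and $\operatorname{vol}(\mathbb B_S)=\pi^mS^{2m}/m!$,
\[
I(v)=\chi'(S^2)^m\,I(|u|^2)=\chi'(S^2)^m\int_{\mathbb B_S}(dd^c|u|^2)^m=\big(2S^2\chi'(S^2)\big)^m .
\]
Near the sphere, $\varphi$ is of this form with $\chi(s)=\frac\lambda2\log s-\lambda\log r$. Hence $I(\varphi)=\lambda^m$.

Inside the ball $\varphi$ is only continuous, so we smooth it. Let $K\subset D$ be compact. For small $\tau$, the functions $w*\theta_\tau$ and $(\varphi-w)*\theta_\tau$ are smooth and psh near $K$ by (P4), and their sum is $\varphi*\theta_\tau$, which is smooth and psh on $\mathbb C^m$. By \eqref{eq:mono},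
\[
\int_K\big(dd^c(w*\theta_\tau)\big)^m\le\int_K\big(dd^c(\varphi*\theta_\tau)\big)^m\le\int_{\mathbb B_S}\big(dd^c(\varphi*\theta_\tau)\big)^m=I(\varphi*\theta_\tau).
\]
As $\tau\to0$, we have $w*\theta_\tau\to w$ in $C^2$ on $K$, and $\varphi*\theta_\tau\to\varphi$ in $C^2$ near $\partial\mathbb B_S$ because $\varphi$ is smooth on $\{|u|>R\}$. So $\int_K(dd^cw)^m\le\lambda^m$, and we let $K$ increase to $D$.
\end{proof}

In the theory of Bedford and Taylor \cite{BT}, $(dd^c\varphi)^m$ is a positive measure for every continuous psh function $\varphi$. In that language the lemma holds because $(dd^c\varphi)^m$ has total mass $\lambda^m$ and dominates $(dd^cw)^m$ on $D$.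

\subsection{Volume of complex submanifolds}

Let $D\subset\mathbb C^m$ be open and $G:D\to\mathbb C^N$ an injective holomorphic immersion with complex Jacobian matrix $J$. The volume element of the parametrization is the square root of the real determinant of $J^*J$, that is, the complex determinant $\det(J^*J)$. Since $\operatorname{Lev}(|G|^2)$ is the transpose of $J^*J$, formula \eqref{eq:MA} gives Wirtinger's formula
\begin{equation}\label{eq:wirt}
\operatorname{vol}_{2m}\big(G(D)\big)=\frac1{m!}\Big(\frac\pi2\Big)^m\int_D\big(dd^c|G|^2\big)^m .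
\end{equation}
The lower bound for volumes is Lelong's inequality; see for example \cite[\S15]{Ch}. If $Z$ is a closed analytic subset of pure dimension $m$ of an open ball of radius $s$ in $\mathbb C^N$, and $Z$ contains the center, then
\begin{equation}\label{eq:lelong}
\operatorname{vol}_{2m}(Z)\ge\frac{\pi^m}{m!}\,s^{2m}.
\end{equation}
The right side is the volume cut out by a complex $m$-plane through the center. We apply \eqref{eq:lelong} to a closed complex submanifold with $N=mn$, and it is essential that the bound does not depend on $N$.

\section{Proof of the orbit count}\label{sec:count}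

We prove Proposition~\ref{prop:count}. Put $\lambda_j=\beta^{\,n-j}$ for $0\le j\le n$. Since $L\ge1$ and $a>0$, we have $\beta>1$, so $\lambda_j\ge1$ for all $j$.

\subsection*{Step 1: gluing}
We construct continuous psh functions $\varphi_n,\varphi_{n-1},\dots,\varphi_0$ on $\mathbb C^m$ such that
\begin{itemize}
\item[(1)] $\varphi_j\ge0$ on $\mathbb C^m$;
\item[(2)] $\varphi_j(u)=\lambda_j\log(|u|/r)$ for $|u|\ge R$;
\item[(3)] $\varphi_j(u)=a|u|^2+\varphi_{j+1}(f_j(u))$ for $|u|<r$ and $j<n$.
\end{itemize}
Property (3) will be chained along orbits, (2) is the hypothesis of Lemma~\ref{lem:mass}, and (1) is what makes (3) survive the cut.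

Let $\varphi_n(u)=\log^+(|u|/r)$. It vanishes on $\mathbb B_r$ and is a maximum of two psh functions off the origin, so it is psh by (P1) and (P2); properties (1) and (2) hold with $\lambda_n=1$ because $R>r$. Suppose that $\varphi_{j+1}$ is constructed, and put
\[
g_j(u)=a|u|^2+\varphi_{j+1}(f_j(u)),\qquad u\in\mathbb B_\rho .
\]
This makes sense because $\varphi_{j+1}$ is defined on all of $\mathbb C^m$, and $g_j$ is continuous, psh and nonnegative. To extend it to $\mathbb C^m$ we compare it with a logarithm on the sphere $|u|=R$. Since $LR\ge R$, property (2) gives $\varphi_{j+1}=\lambda_{j+1}\log(LR/r)$ on the sphere $|v|=LR$, and (P3) gives $\varphi_{j+1}\le\lambda_{j+1}\log(LR/r)$ on the ball $|v|\le LR$. For $|u|=R$ the point $f_j(u)$ lies in this ball. Using $aR^2<2\lambda_{j+1}aR^2$, which holds since $\lambda_{j+1}\ge1$, we get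
\[
g_j(u)\le aR^2+\lambda_{j+1}\log\frac{LR}r<\lambda_{j+1}\Big(\log\frac Rr+\log L+2aR^2\Big)=\lambda_j\log\frac Rr .
\]
The inequality is strict and the sphere is compact, so there is $R'\in(r,R)$ with $g_j(u)<\lambda_j\log(|u|/r)$ for $R'\le|u|\le R$. Define $\varphi_j(0)=g_j(0)$ and
\[
\varphi_j(u)=\begin{cases}\max\big(g_j(u),\,\lambda_j\log(|u|/r)\big),&0<|u|<R,\\ \lambda_j\log(|u|/r),&|u|\ge R.\end{cases}
\]
For $|u|<r$ the logarithmic term is negative while $g_j\ge0$, so $\varphi_j=g_j$ on $\mathbb B_r$; this is (3). On $\{0<|u|<R\}$ the function $\varphi_j$ is a maximum of two continuous psh functions, and on $\{|u|>R'\}$ it equals $\lambda_j\log(|u|/r)$. These three open sets cover $\mathbb C^m$, so $\varphi_j$ is continuous and psh by (P1). Property (2) is part of the definition, and (1) holds because $\varphi_j\ge g_j\ge0$ on $\mathbb B_R$ and $R>r$.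

\subsection*{Step 2: the volume of the set of orbits}
Let $G_0=\mathrm{id}$ and $G_{i+1}=f_i\circ G_i$, and let $D$ be the set of $u\in\mathbb C^m$ such that $G_i(u)$ is defined and $|G_i(u)|<r$ for $0\le i<n$. Since $r<\rho$, induction on $i$ shows that $D$ is open and that $G_0,\dots,G_n$ are holomorphic on $D$. Let $G=(G_0,\dots,G_{n-1}):D\to\mathbb C^{mn}$ and $\Gamma=G(D)$. Then $\Gamma$ is a graph over its first coordinate, and it is the subset of $(\mathbb B_r)^n$ defined by the equations $u_{i+1}=f_i(u_i)$, $0\le i\le n-2$. So $\Gamma$ is a closed $m$-dimensional complex submanifold of $(\mathbb B_r)^n$.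

For $u\in D$ apply (3) successively at the points $G_0(u),\dots,G_{n-1}(u)$ of $\mathbb B_r$:
\[
\varphi_0=a\sum_{i=0}^{n-1}|G_i|^2+\varphi_n\circ G_n=a|G|^2+\varphi_n\circ G_n\qquad\text{on }D .
\]
The function $w=a|G|^2$ is smooth and psh, and $\varphi_0-w=\varphi_n\circ G_n$ is psh by (P2). Lemma~\ref{lem:mass} and \eqref{eq:wirt} give
\begin{equation}\label{eq:vol}
\operatorname{vol}_{2m}(\Gamma)=\frac1{m!}\Big(\frac\pi{2a}\Big)^m\int_D(dd^cw)^m\le\frac1{m!}\Big(\frac\pi{2a}\Big)^m\beta^{mn}.
\end{equation}

\subsection*{Step 3: counting}
The elements of $\mathcal E$ lie on $\Gamma$ because $\varepsilon<r$, and their mutual Euclidean distances in $\mathbb C^{mn}$ are at least $\delta$. So the open balls of radius $\delta/2$ centered at them are disjoint. A point $(v_i)$ of such a ball has $|v_i|<\varepsilon+\delta/2\le r$ for all $i$, so the ball lies in $(\mathbb B_r)^n$, and $\Gamma$ meets it in a closed submanifold through the center. By \eqref{eq:lelong} each ball contains volume at least $\frac{\pi^m}{m!}(\delta/2)^{2m}$ of $\Gamma$. Dividing \eqref{eq:vol} by this number,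
\[
\#\mathcal E\le\Big(\frac{4}{\pi\delta^2}\Big)^m\Big(\frac\pi{2a}\Big)^m\beta^{mn}=\Big(\frac2{a\delta^2}\Big)^m\beta^{mn}.
\]
This proves Proposition~\ref{prop:count}. \qed

\begin{remark}
The bound $|f_j(u)|\le L|u|$ is used only on the sphere $|u|=R$. The assumption $L\ge1$ costs nothing, since a smaller constant can be replaced by $1$, and it is used twice in Step 1. It places the sphere $|v|=LR$ in the region where $\varphi_{j+1}$ is explicit. It also gives $\beta>1$, hence $\lambda_j\ge1$; this yields the strict inequality on the sphere $|u|=R$, and the positivity of $\lambda_j$ makes the logarithmic term negative on $\mathbb B_r$. The gap $r-\varepsilon\ge\delta/2$ keeps the balls of Step 3 inside the domain where $\Gamma$ is closed, as \eqref{eq:lelong} requires. The parameter $a$ enters $\beta$ as a small error and the prefactor as a large constant independent of $n$, which has no effect on entropy.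
\end{remark}

\section{From orbit counts to tail entropy}\label{sec:poly}

The following criterion serves for Theorems~\ref{thm:poly} and~\ref{thm:analytic}. It asks for a chart at each point in which the map has a holomorphic model; no continuity in the base point is required.

\begin{lemma}\label{lem:criterion}
Let $(M,d)$ be a compact metric space, $g:M\to M$ continuous, $\varepsilon>0$, $A\ge1$, $L\ge1$ and $\rho>A\varepsilon$. Suppose that for each $x\in M$ there are a map $\kappa_x:\{y:d(x,y)\le\varepsilon\}\to\mathbb C^m$ and a holomorphic map $g_x:\mathbb B_\rho\to\mathbb C^m$ such that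
\begin{itemize}
\item[(i)] $|\kappa_x(y)|\le A\varepsilon$ and $|\kappa_x(y)-\kappa_x(y')|\ge d(y,y')/A$;
\item[(ii)] $|g_x(u)|\le L|u|$ on $\mathbb B_\rho$;
\item[(iii)] $\kappa_{g(x)}(g(y))=g_x(\kappa_x(y))$ whenever $d(x,y)\le\varepsilon$ and $d(g(x),g(y))\le\varepsilon$.
\end{itemize}
Then $h^*(g,\varepsilon)\le m\log\big(1+\log L/\log(\rho/(A\varepsilon))\big)$.
\end{lemma}

\begin{proof}
Fix $A\varepsilon<r<R<\rho$, $a>0$ and $0<\delta\le2A(r-A\varepsilon)$, and let $\beta$ be as in Proposition~\ref{prop:count}. Fix $n\ge1$ and $x\in M$, and put $x_i=g^i(x)$, $f_i=g_{x_i}$. Let $E\subset B_n(x,\varepsilon)$ be \emph{$(n,\delta)$-separated}, meaning that $\max_{i<n}d(g^iy,g^iy')\ge\delta$ for distinct $y,y'\in E$. To $y\in E$ associate $u_i=\kappa_{x_i}(g^iy)$, $0\le i<n$. Then $|u_i|\le A\varepsilon$ by (i), $u_{i+1}=f_i(u_i)$ by (iii), and distinct points of $E$ give sequences with $\max_i|u_i-u_i'|\ge\delta/A$ by (i). Proposition~\ref{prop:count}, with $A\varepsilon$ and $\delta/A$ in place of $\varepsilon$ and $\delta$, gives $\#E\le(2A^2/(a\delta^2))^m\beta^{mn}$.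

In particular there is such a set $E$ of largest cardinality. It is $(n,\delta)$-spanning for $B_n(x,\varepsilon)$, since a point not shadowed by $E$ could be added to it. Therefore
\[
\sup_{x\in M}r_n\big(g,B_n(x,\varepsilon),\delta\big)\le\Big(\frac{2A^2}{a\delta^2}\Big)^m\beta^{mn}\qquad\text{for all }n .
\]
Taking $\frac1n\log$, then $n\to\infty$, then $\delta\to0$, we obtain $h^*(g,\varepsilon)\le m\log\beta$. Finally let $a\to0$, $R\uparrow\rho$ and $r\downarrow A\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
Apply Lemma~\ref{lem:criterion} with $g=f$, $A=1$, $L=L_\rho$, $\kappa_x(y)=y-x$ and $g_x(u)=P(x+u)-P(x)$. Condition (i) holds because $\kappa_x$ is a translation, and (iii) reads $P(y)-P(x)=P(x+(y-x))-P(x)$. For (ii), if $|u|<\rho$ the segment from $x$ to $x+u$ stays within distance $\rho$ of $M$, so $|g_x(u)|=\big|\int_0^1DP(x+su)u\,ds\big|\le L_\rho|u|$. This gives the first inequality, and $\log(1+s)\le s$ gives the second. For $\rho=\frac12$ and $\varepsilon<\frac14$ we have $2\varepsilon<\sqrt\varepsilon$, so $\log\frac1{2\varepsilon}\ge\frac12|\log\varepsilon|$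 and $h^*(f,\varepsilon)\le2m\log L_{1/2}/|\log\varepsilon|$. The summand $1$ in $C_f$ only ensures $C_f>0$.
\end{proof}

\section{Real-analytic maps}\label{sec:analytic}

As $\varepsilon\to0$, the bound of Lemma~\ref{lem:criterion} is asymptotic to $m\log L/|\log\varepsilon|$, whatever $\rho$ and $A$ are. So we may take $\rho$ very small, which brings $L$ close to the maximum of the derivative at real points. Applying this to $f^p$ and dividing by $p$ replaces that maximum by its growth rate and absorbs the distortion of the charts. Each of these two reductions is a short lemma.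

\begin{lemma}\label{lem:complex}
Let $U\subset\mathbb R^m$ be open, $K\subset U$ compact, $H:U\to\mathbb R^m$ real-analytic, and $L>\max_K\|DH\|$. There is $\rho>0$ such that for every $z\in K$ the real ball of radius $\rho$ about $z$ lies in $U$, and $u\mapsto H(z+u)-H(z)$ extends from that ball to a holomorphic map $H_z:\mathbb B_\rho\to\mathbb C^m$ with $|H_z(u)|\le L|u|$.
\end{lemma}

\begin{proof}
Let $z_0\in K$. For small $s>0$, the Taylor series of $H$ at $z_0$ converges on $z_0+\mathbb B_{2s}$ to a holomorphic map $\tilde H$ that agrees with $H$ on the real points of this ball, all of which lie in $U$. A real matrix $Y$ has the same operator norm on $\mathbb C^m$ as on $\mathbb R^m$, because $|Y(\xi+i\xi')|^2=|Y\xi|^2+|Y\xi'|^2$ for real $\xi,\xi'$. Hence $\|D\tilde H(z_0)\|<L$, and after shrinking $s$ we have $\|D\tilde H\|\le L$ on $z_0+\mathbb B_{2s}$. Cover $K$ by finitely many of the balls $z_0+\mathbb B_s$ and let $\rho$ be the smallest radius $s$. If $z\in K\cap(z_0+\mathbb B_s)$, then $z+\mathbb B_\rho\subset z_0+\mathbb B_{2s}$, and $H_z(u)=\tilde H(z+u)-\tilde H(z)$ satisfies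 the bound by integration along the segment from $z$ to $z+u$.
\end{proof}

\begin{lemma}\label{lem:iter}
For every continuous $f:M\to M$, $p\ge1$ and $\varepsilon>0$, we have $h^*(f,\varepsilon)\le\frac1ph^*(f^p,\varepsilon)$.
\end{lemma}

\begin{proof}
Given $\delta>0$, choose $\delta'>0$ by uniform continuity so that $d(y,y')<\delta'$ implies $d(f^iy,f^iy')<\delta$ for $0\le i<p$. Given $n$, let $k=\lceil n/p\rceil$. Since $(k-1)p<n$, the Bowen ball $B^f_n(x,\varepsilon)$ of $f$ is contained in the Bowen ball $B^{f^p}_k(x,\varepsilon)$ of $f^p$. Since $kp\ge n$, a set that is $(k,\delta')$-spanning for $B_k^{f^p}(x,\varepsilon)$ under $f^p$ is $(n,\delta)$-spanning for $B_n^f(x,\varepsilon)$ under $f$. Hence $r_n(f,B_n^f(x,\varepsilon),\delta)\le r_k(f^p,B_k^{f^p}(x,\varepsilon),\delta')$. As $k/n\to1/p$ and $r_k$ is nonincreasing in $\delta'$, we get $\limsup_n\frac1n\log\sup_xr_n(f,B_n^f(x,\varepsilon),\delta)\le\frac1ph^*(f^p,\varepsilon)$ for every $\delta$.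
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:analytic}]
We claim that there is $A\ge1$, independent of $p$, such that for every $p\ge1$ and every $L>\max(1,A^2\max_M\|Df^p\|)$ there is $\rho>0$ for which the hypotheses of Lemma~\ref{lem:criterion} hold for $g=f^p$ and all small $\varepsilon$.

\emph{Case (a).} Take $A=1$ and $\kappa_x(y)=y-x$. Apply Lemma~\ref{lem:complex} to $H=f^p$ and $K=M$, and put $g_x=H_x$. For $\varepsilon<\rho$, condition (ii) is the conclusion of the lemma, (i) holds because $\kappa_x$ is a translation, and (iii) is the identity $H_x(y-x)=f^p(y)-f^p(x)$ for real $y$ with $|y-x|<\rho$.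

\emph{Case (b): the charts.} Choose finitely many real-analytic charts $\kappa_c:W_c\to\mathbb R^m$ and compact sets $V_c\subset\operatorname{int}V_c'\subset V'_c\subset W_c$ such that the $V_c$ cover $M$. Let $A\ge1$ bound $\|D\kappa_c\|$ and $\|(D\kappa_c)^{-1}\|$ on $V_c'$ for all $c$. By compactness there is $\eta_0>0$ such that, for all $c$ and $x\in V_c$, the $d$-ball of radius $\eta_0$ about $x$ lies in $V_c'$ and the Euclidean ball of radius $A\eta_0$ about $\kappa_c(x)$ lies in $\kappa_c(V_c')$. For each $x\in M$ fix $c(x)$ with $x\in V_{c(x)}$ and put $\kappa_x=\kappa_{c(x)}-\kappa_{c(x)}(x)$. Let $c=c(x)$ and let $y,y'$ be at distance less than $\eta_0$ from $x$. Paths from $x$ to $y$ of length less than $\eta_0$ stay in $V_c'$, so $|\kappa_x(y)|\le A\,d(x,y)<A\eta_0$, and the same holds for $y'$. The segment from $\kappa_c(y)$ to $\kappa_c(y')$ therefore lies in $\kappa_c(V_c')$, and its preimage is a path from $y$ to $y'$ of length at most $A|\kappa_x(y)-\kappa_x(y')|$. So (i) holds for every $\varepsilon<\eta_0$. The constants $A$ and $\eta_0$ do not depend on the map.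

\emph{Case (b): the holomorphic models.} Let $g=f^p$. For each pair $(c,c')$, the map $H=\kappa_{c'}\circ g\circ\kappa_c^{-1}$ is real-analytic on the open set $U=\kappa_c(W_c\cap g^{-1}W_{c'})$, and on the compact set $K=\kappa_c(V_c\cap g^{-1}V_{c'})\subset U$ its derivative has norm at most $A^2\max_M\|Df^p\|<L$. Let $\rho$ be the smallest of the radii given by Lemma~\ref{lem:complex} for the finitely many pairs with $K\ne\emptyset$. For $x\in M$ take $c=c(x)$, $c'=c(g(x))$ and $z=\kappa_c(x)\in K$, and put $g_x=H_z$; then (ii) holds. Let $\varepsilon<\eta_0$ with $A\varepsilon<\rho$, and let $d(x,y)\le\varepsilon$. Then $\kappa_c(y)=z+\kappa_x(y)$ lies in the real ball of radius $\rho$ about $z$, hence in $U$, and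
\[
g_x(\kappa_x(y))=H(\kappa_c(y))-H(\kappa_c(x))=\kappa_{c'}(g(y))-\kappa_{c'}(g(x))=\kappa_{g(x)}(g(y)).
\]
This is (iii), and the claim is proved.

\emph{Conclusion.} Fix $p$ and $L$ as in the claim. By Lemmas~\ref{lem:iter} and~\ref{lem:criterion}, for small $\varepsilon$,
\[
h^*(f,\varepsilon)\,|\log\varepsilon|\le\frac{m\log L}{p}\cdot\frac{|\log\varepsilon|}{\log(\rho/(A\varepsilon))},
\]
and the last quotient tends to $1$ as $\varepsilon\to0$. Letting $L$ decrease to $\max(1,A^2\max_M\|Df^p\|)$, we obtain
\[
\limsup_{\varepsilon\to0}h^*(f,\varepsilon)\,|\log\varepsilon|\le m\max\Big(0,\ \frac{2\log A}p+\frac1p\log\max_M\|Df^p\|\Big).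
\]
The right side tends to $mR(f)$ as $p\to\infty$.
\end{proof}

\section{A horseshoe at every scale for the logistic map}\label{sec:tent}

We prove Theorem~\ref{thm:sharp}. Let $Q(x)=4x(1-x)$. On $[0,1]$ we have $|Q'(x)|=|4-8x|\le4$, with equality at the fixed point $0$. The matrix $DF^n$ is diagonal with entries $(Q^n)'(x_j)$, so $\max\|DF^n\|=4^n$ and $R(F)=\log4$. The upper bound is Theorem~\ref{thm:analytic}(a), and the middle inequality follows from \eqref{eq:loc}. It remains to prove the lower bound, by realizing the delayed folds of Example~\ref{ex:fold} in a single real map. The critical point $\frac12$ is sent to $1$ and then to the repelling fixed point $0$. A point at distance about $\varepsilon$ from $\frac12$ lands near $0$, climbs away from it, and can return near $\frac12$ after about $|\log\varepsilon|/\log2$ steps, on either side.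

\subsection*{Linear coordinates}
Let $T$ be the tent map, $T(t)=2t$ for $0\le t\le\frac12$ and $T(t)=2-2t$ for $\frac12\le t\le1$. The homeomorphism $\psi(t)=\sin^2(\pi t/2)$ of $[0,1]$ satisfies $Q(\psi(t))=\sin^2(\pi t)=\psi(T(t))$. From $\psi'(t)=\frac\pi2\sin\pi t$ we read
\begin{equation}\label{eq:psi}
0\le\psi'\le\tfrac\pi2\ \text{ on }[0,1],\qquad \psi'\ge\tfrac{\pi\sqrt3}4\ge1\ \text{ on }[\tfrac13,\tfrac23].
\end{equation}
The first bound transports closeness from $T$ to $Q$ at all times. The second transports separation, which we therefore measure only when the orbits are in $[\frac13,\frac23]$.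

\subsection*{Two inverse branches}
Let $q\ge2$ and $\eta=\frac1{2(2^q-1)}\le\frac16$, so that $2^q\eta=\frac12+\eta$. Let $I=[\frac12-\eta,\frac12+\eta]\subset[\frac13,\frac23]$ and $\gamma_\pm(s)=\frac12\pm2^{-q}s$. For $s\in I$ put $b=2^{-q}s$. Then $0<b\le2^{-q}(\frac12+\eta)=\eta$, so $\gamma_\pm(I)\subset I$. Moreover
\begin{equation}\label{eq:branch}
T(\gamma_\pm(s))=1-2b,\qquad T^i(\gamma_\pm(s))=2^ib\quad(2\le i\le q).
\end{equation}
Indeed $T(\frac12\pm b)=1-2b\ge\frac12$, so the next image is $4b$; and for $3\le i\le q$ we have $2^{i-1}b\le s/2\le\frac12$, where $T$ is multiplication by $2$. In particular $T^q\circ\gamma_\pm=\mathrm{id}_I$, and the right sides of \eqref{eq:branch} do not depend on the sign. The point $t_0=\frac12+\eta$ satisfies $\gamma_+(t_0)=t_0$, so $T^qt_0=t_0$. For $q=3$, for instance, $I=[\frac37,\frac47]$ and the orbit of $t_0$ is $\frac47,\frac67,\frac27$.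

For a word $w\in\{+,-\}^N$ let $y_w=\gamma_{w_1}\circ\dots\circ\gamma_{w_N}(t_0)$. Then $T^{jq}y_w=\gamma_{w_{j+1}}\circ\dots\circ\gamma_{w_N}(t_0)\in I$ for $0\le j<N$, and $T^{Nq}y_w=t_0$.

\subsection*{Shadowing}
We show that $|T^iy_w-T^it_0|\le2\eta$ for all $i\ge0$. At a time $jq$ with $j<N$, both points lie in $I$, which has length $2\eta$. At a time $jq+i$ with $j<N$ and $1\le i<q$, write $T^{jq}y_w=\gamma_{w_{j+1}}(s)$ with $s=T^{(j+1)q}y_w\in I$, and $T^{jq}t_0=\gamma_+(t_0)$. By \eqref{eq:branch}, in the case $i=1$ as well as for $i\ge2$, the two points differ by $2^{i-q}|s-t_0|\le2\eta$. From time $Nq$ on, the orbits coincide. By \eqref{eq:psi}, the $Q$-orbits of $\psi(y_w)$ and $\psi(t_0)$ stay within $\pi\eta$ of each other.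

\subsection*{Separation}
If $w_{j+1}\ne w'_{j+1}$, then at time $jq<Nq$ the orbits of $y_w$ and $y_{w'}$ are at points $\gamma_+(s)$ and $\gamma_-(s')$ of $I$ with $s,s'\in I$. Their distance is $2^{-q}(s+s')\ge2\cdot2^{-q}(\frac12-\eta)\ge\delta_q$, where $\delta_q=\frac23\,2^{-q}$. By \eqref{eq:psi}, their images under $\psi$ are also at distance at least $\delta_q$.

\subsection*{The product map}
Let $x=(\psi(t_0),\dots,\psi(t_0))$ and suppose that $\sqrt m\,\pi\eta\le\varepsilon$. For every $N$, the $2^{mN}$ points $(\psi(y_{w^1}),\dots,\psi(y_{w^m}))$ with $w^1,\dots,w^m\in\{+,-\}^N$ lie in $\Phi_\varepsilon(x)$ by shadowing in each coordinate, and any two of them are at least $\delta_q$ apart at some time less than $Nq$. If $\delta\le\delta_q/2$, no point can stay at distance less than $\delta$ from two of them up to time $Nq$, so $r_{Nq}(F,\Phi_\varepsilon(x),\delta)\ge2^{mN}$. Letting $N\to\infty$,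
\[
h_{\mathrm{loc}}(F,\varepsilon)\ge\frac{m\log2}{q}.
\]
For small $\varepsilon$ take $q=\big\lceil\log_2\big(1+\frac{\pi\sqrt m}{2\varepsilon}\big)\big\rceil\ge2$. Then $2^q-1\ge\pi\sqrt m/(2\varepsilon)$, which is the condition $\sqrt m\,\pi\eta\le\varepsilon$, and $q\log2=|\log\varepsilon|+O(1)$. Hence $|\log\varepsilon|/q\to\log2$ and $\liminf_{\varepsilon\to0}h_{\mathrm{loc}}(F,\varepsilon)|\log\varepsilon|\ge m(\log2)^2$. This completes the proof of Theorem~\ref{thm:sharp}. \qed

\begin{thebibliography}{9}

\bibitem{BT} Bedford and Taylor, Acta Math. 149 (1982).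

\bibitem{BLY} David Burguet, Gang Liao, and Jiagang Yang, \emph{Asymptotic $h$-expansiveness rate of $C^\infty$ maps}, arXiv:1404.1771 (2014).

\bibitem{Ch} Chirka, \emph{Complex Analytic Sets}.

\end{thebibliography}
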